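\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Regular tournaments and the complex Morris constant term identity}


\begin{abstract}
For odd $n$ we prove the complex Morris constant term identity conjectured by Chappell, Lascoux, Warnaar and Zudilin. It evaluates the constant term of a product over pairs of variables raised to an arbitrary complex power $u$, up to a polynomial $P_n$ in $\cos^2(\frac12\pi u)$ with prescribed values at $0$ and $1$. On the torus the phase of the product depends only on the relative order of the angles. The constant term is therefore a finite average over the symmetric group times the classical Morris integral. The average is a sum of Chebyshev polynomials attached to a regular tournament, and its behavior at odd $u$ is found by an antisymmetry argument and Pfaffians. We also show that the factorization characterizes regular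 tournaments, we bound the analogue of $P_n(0)$ from below and above and describe when the upper bound is attained, we determine the degree and leading coefficient of $P_n$, and we extend the identity to complex $a,b$.
\end{abstract}

\section{The identity and the results}

\subsection{The question}

Let $n=2m+1$ be an odd positive integer. For $1\le i<j\le n$ put
\[
\tau_{ij}:=(-1)^{i+j+1}\in\{1,-1\},
\]
and consider the product $\prod_{1\le i<j\le n}\bigl(1-(x_i/x_j)^{\tau_{ij}}\bigr)$. For $n=3$ it is
$(1-x_1/x_2)(1-x_2/x_3)(1-x_3/x_1)$. The product is \emph{balanced}: each variable occurs $m$ times in a numerator and $m$ times in a denominator. Indeed, set $\tau_{ji}:=-\tau_{ij}$ for $i<j$ and $\tau_{ii}:=0$. The signs $\tau_{ij}$ with $j=i+1,i+2,\dots,n$ are $1,-1,1,\dots$, and the signs $-\tau_{ij}=\tau_{ji}$ with $j=i-1,i-2,\dots,1$ are also $1,-1,1,\dots$. The first list has sum $1$ or $0$ according to the parity of $n-i$, the second according to that of $i-1$, and these parities agree because $n$ is odd. Hence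
\begin{equation}\label{eq:rowsums}
\sum_{j}\tau_{ij}=0\qquad(1\le i\le n).
\end{equation}

We raise this product to a complex power. For a function $f$ integrable on the torus $|x_1|=\dots=|x_n|=1$, let
\[
\operatorname{CT}[f]:=\frac1{(2\pi)^n}\int_{[-\pi,\pi]^n}f(e^{\mathrm i\theta_1},\dots,e^{\mathrm i\theta_n})\,d\theta_1\cdots d\theta_n ,
\]
and for $|y|=1$, $y\ne1$ define $(1-y)^u$ by the principal branch, which is possible since $\Re(1-y)>0$. For a Laurent polynomial, $\operatorname{CT}$ is the usual constant term. Write $(z)_k=z(z+1)\cdots(z+k-1)$, let $(n-2)!!$ be the double factorial with $(-1)!!=1$, and put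
\[
x=x(u):=\cos\bigl(\tfrac12\pi u\bigr).
\]

\begin{theorem}\label{thm:main}
Let $n=2m+1$ be an odd positive integer. There is a polynomial $P_n$, depending only on $n$, with
\[
P_n(0)=\frac1{(n-2)!!},\qquad P_n(1)=1,
\]
such that for all nonnegative integers $a,b$ and all $u\in\mathbb C$ with $\Re(1+\frac12nu)>0$,
\begin{multline}\label{eq:main}
\operatorname{CT}\biggl[\,\prod_{i=1}^n(1-x_i)^a\Bigl(1-\frac1{x_i}\Bigr)^b\prod_{1\le i<j\le n}\Bigl(1-\Bigl(\frac{x_i}{x_j}\Bigr)^{\tau_{ij}}\Bigr)^u\biggr]\\
=x^mP_n(x^2)\,\frac{\Gamma(1+\frac12nu)}{\Gamma(1+\frac12u)^n}\prod_{l=0}^{n-1}\frac{(1+\frac12lu)_{a+b}}{(1+\frac12lu)_a(1+\frac12lu)_b}.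
\end{multline}
The polynomial is determined by
\begin{equation}\label{eq:fn}
x^mP_n(x^2)=f_n(x):=\frac1{n!}\sum_{w\in S_n}T_{|s(w)|}(x),\qquad s(w):=\sum_{i<j}\tau_{ij}\operatorname{sgn}(w_j-w_i),
\end{equation}
where $T_k$ is the Chebyshev polynomial, $T_k(\cos\varphi)=\cos k\varphi$.
\end{theorem}

The existence of such a $P_n$ was conjectured in \cite{CLWZ}. Two cases were known. For $n=3$, identity \eqref{eq:main} holds with $P_3=1$. For every odd $n$ and $u=2k$ with $k$ a nonnegative integer, Morris' identity says that the left-hand side of \eqref{eq:main} equals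
\begin{equation}\label{eq:morris}
(-1)^{km}\prod_{l=0}^{n-1}\frac{(a+b+lk)!\,((l+1)k)!}{(a+lk)!\,(b+lk)!\,k!}.
\end{equation}
We use \eqref{eq:morris}, but not the case $n=3$.

\subsection{What one expects}

\emph{Even $u$.} Since $(1-y)^2=-y(1-y)(1-y^{-1})$ and the product is balanced, its $2k$-th power is $(-1)^{k\binom n2}\prod_{i\ne j}(1-x_i/x_j)^k$. Here $\binom n2=mn\equiv m\pmod 2$, which explains the sign in \eqref{eq:morris}. On the right of \eqref{eq:main} this sign is $x^m=(-1)^{km}$, and this is why $P_n(1)=1$.

\emph{Odd $u$.} Let $n\ge3$. Each factor is $\pm(x_i-x_j)$ divided by one of the two variables. By balance the product is $\pm(x_1\cdots x_n)^{-m}\prod_{i<j}(x_i-x_j)$, which is antisymmetric. For a positive odd integer $u$ its $u$-th power is antisymmetric too, and its constant term against a symmetric function vanishes. The gamma functions and Pochhammer symbols in \eqref{eq:main} are positive at such $u$, so a factor that is zero there must appear. The condition $P_n(0)\neq0$ says that the zero has order exactly $m$.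

The simplest factor with the right sign at even $u$ and a zero of order $m$ at odd $u$ is $x^m$. For $n=3$ this is the truth. From $n=5$ on it is not: we shall see that $P_5(x)=(1+2x)/3$. The real content is to find where the extra polynomial comes from.

\subsection{Further results}

The pattern of signs $\tau$ enters only through a few of its properties. A \emph{tournament matrix} is a skew-symmetric matrix $E=(\varepsilon_{ij})$ with off-diagonal entries $\pm1$; we read $\varepsilon_{ij}=1$ as an edge $i\to j$. It is \emph{regular} if all its row sums vanish. A row has $n-1$ entries $\pm1$ off the diagonal, so this forces $n$ to be odd. By \eqref{eq:rowsums}, $\tau$ is regular. Put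
\[
s_E(w):=\sum_{i<j}\varepsilon_{ij}\operatorname{sgn}(w_j-w_i),\qquad f_E(x):=\frac1{n!}\sum_{w\in S_n}T_{|s_E(w)|}(x),
\]
so that $s=s_\tau$ and $f_n=f_\tau$. Let $I$ be the identity matrix, $J$ the all-ones matrix, and $E^{\mathsf t}$ the transpose.

\begin{theorem}\label{thm:transfer}
Let $E$ be a tournament matrix of size $n\ge2$.
\begin{itemize}
\item[(a)] If $E$ is regular, $n=2m+1$, then for every $u\in\mathbb C$ and every symmetric measurable $h$ with $h\prod_{i<j}|x_i-x_j|^{\Re u}$ integrable,
\[
\operatorname{CT}\Bigl[h\prod_{i<j}\bigl(1-(x_i/x_j)^{\varepsilon_{ij}}\bigr)^u\Bigr]=f_E\bigl(\cos\tfrac{\pi u}2\bigr)\operatorname{CT}\Bigl[h\prod_{i<j}|x_i-x_j|^u\Bigr].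
\]
\item[(b)] Conversely, suppose that for each $u$ in some interval $(0,\delta)$, $\delta>0$, there is a constant $c(u)$ with
\[
\operatorname{CT}\Bigl[h\prod_{i<j}\bigl(1-(x_i/x_j)^{\varepsilon_{ij}}\bigr)^u\Bigr]=c(u)\operatorname{CT}\Bigl[h\prod_{i<j}|x_i-x_j|^u\Bigr]
\]
for all symmetric bounded measurable $h$. Then $E$ is regular.
\item[(c)] If $E$ is regular, $n=2m+1$, then $f_E(x)=x^mP_E(x^2)$ for a polynomial $P_E$ with
\[
P_E(1)=1,\qquad P_E'(1)=\frac{m(m-1)}3,\qquad P_E(0)=\frac{c_E}{(n-2)!!},
\]
where $c_E$ is an odd integer and $c_E^2=\frac1n\prod_{\eta\ne0}\eta$, the product being over the nonzero eigenvalues of $E$. In particular, $f_E(\cos\frac{\pi u}2)$ vanishes to order exactly $m$ at every odd integer $u$. Moreover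
\[
1\le|c_E|\le n^{(m-1)/2}.
\]
The lower bound is attained by $E=\tau$. The upper bound is attained if and only if $EE^{\mathsf t}=nI-J$ (doubly regular tournaments).
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:degree}
For every odd $n=2m+1$, the polynomial $P_n\in\mathbb Q[x]$ has degree exactly $\binom m2$ and leading coefficient $2^{m^2}/(2m)!$. In particular
\[
P_1=P_3=1,\qquad P_5(x)=\frac{1+2x}3,\qquad P_7(x)=\frac{3+26x-16x^2+32x^3}{45}.
\]
\end{theorem}

\begin{corollary}\label{cor:complex}
Let $n=2m+1$, let $P_n$ be as in Theorem~\ref{thm:main}, and let $a,b,u$ be complex with $\Re(a+b+1)>0$ and $\Re(u/2)>-\min\bigl\{\frac1n,\frac{\Re(a+b+1)}{n-1}\bigr\}$ (the second bound being void for $n=1$). With $x=\cos(\frac12\pi u)$ and all powers on principal branches,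
\begin{multline*}
\operatorname{CT}\Bigl[\prod_i(1-x_i)^a\bigl(1-\tfrac1{x_i}\bigr)^b\prod_{i<j}\bigl(1-(\tfrac{x_i}{x_j})^{\tau_{ij}}\bigr)^u\Bigr]\\
=x^mP_n(x^2)\prod_{l=0}^{n-1}\frac{\Gamma(1+a+b+\frac{lu}2)\,\Gamma(1+\frac{(l+1)u}2)}{\Gamma(1+a+\frac{lu}2)\,\Gamma(1+b+\frac{lu}2)\,\Gamma(1+\frac u2)}.
\end{multline*}
\end{corollary}

Section~\ref{sec:three} treats $n=3$ by hand. Section~\ref{sec:phase} proves the factorization and its converse, Theorem~\ref{thm:transfer}(a),(b). Section~\ref{sec:morris} evaluates the symmetric factor, and Section~\ref{sec:zero} studies $f_E$ at $x=0$, which is the heart of the matter. Section~\ref{sec:regular} completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:transfer}, Section~\ref{sec:degree} proves Theorem~\ref{thm:degree}, and Section~\ref{sec:complex} proves the corollary.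

\section{The case \texorpdfstring{$n=3$}{n=3}}\label{sec:three}

Take angles $\theta_1,\theta_2,\theta_3\in(0,2\pi)$, distinct, and $x_j=e^{\mathrm i\theta_j}$. If $y=e^{\mathrm i\varphi}$ with $0<\varphi<2\pi$, then
\begin{equation}\label{eq:oneminusy}
1-y=2\sin(\varphi/2)\,e^{\mathrm i(\varphi-\pi)/2},\qquad \tfrac{\varphi-\pi}2\in\bigl(-\tfrac\pi2,\tfrac\pi2\bigr),
\end{equation}
so the principal argument of $1-y$ is $(\varphi-\pi)/2$. For the ratios $x_1/x_2$, $x_2/x_3$, $x_3/x_1$, the angles $\varphi$ are $\theta_1-\theta_2$, $\theta_2-\theta_3$, $\theta_3-\theta_1$, with $2\pi$ added when negative. These three differences add up to zero, so the sum of the $\varphi$'s is $2\pi$ times the number of negative differences. That number is $2$ if $\theta_1<\theta_2<\theta_3$ or a cyclic rotation of this holds, and $1$ in the other three orders. The sum of the three principal arguments, half of $\sum\varphi-3\pi$, is thus $\frac\pi2$ or $-\frac\pi2$. In terms of the relative order $w\in S_3$ of the angles ($w_i<w_j\iff\theta_i<\theta_j$) it is $\frac\pi2\operatorname{sgn}(w)$.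 Hence
\[
\prod_{i<j}\bigl(1-(x_i/x_j)^{\tau_{ij}}\bigr)^u=e^{\mathrm i\pi u\operatorname{sgn}(w)/2}\prod_{i<j}|x_i-x_j|^u .
\]
Integrate this against a symmetric function. The six order regions contribute equally apart from the phase, and the average of the phases is $\cos(\pi u/2)=x$. So $f_3(x)=x$, and everything else in \eqref{eq:main} is the symmetric integral.

For larger $n$ the phase is still $e^{\mathrm i\pi us(w)/2}$ with an integer $s(w)$, but $s(w)$ takes many values. What survives is that at $u=1$ the phase is a constant times $\operatorname{sgn}(w)$. The order of vanishing at $u=1$ then comes from the derivatives of the average, that is, from the sums $\sum_w\operatorname{sgn}(w)s(w)^q$. For $n=3$ we know the answer, but let us compute the first of them in the way that will generalize. We have $\sum_w\operatorname{sgn}(w)=0$, and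
\[
\sum_w\operatorname{sgn}(w)s(w)=B_{12}-B_{13}+B_{23},\qquad B_{ij}:=\sum_w\operatorname{sgn}(w)\operatorname{sgn}(w_j-w_i).
\]
Exchanging $w_1$ and $w_2$ does not change the summand of $B_{12}$, so
\[
B_{12}=2\sum_{w_1<w_2}\operatorname{sgn}(w)=2\bigl(\operatorname{sgn}(123)+\operatorname{sgn}(132)+\operatorname{sgn}(231)\bigr)=2,
\]
where $132$ and $231$ cancel: they differ by exchanging the values $1,2$, which are not both in the first two positions. Renaming positions gives $B_{13}=\operatorname{sgn}(132)B_{12}=-2$ and $B_{23}=\operatorname{sgn}(231)B_{12}=2$. The total is $2+2+2=6$: the signs $\tau_{ij}$ are exactly such that no cancellation is left. In general the pairs $\{i,j\}$ become matchings, the signs assemble into Pfaffians, and again all contributions agree.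

\section{The phase of the product}\label{sec:phase}

\begin{proposition}\label{prop:phase}
Let $E=(\varepsilon_{ij})$ be a tournament matrix of size $n$ with row sums $\rho_i=\sum_j\varepsilon_{ij}$. Let $\theta\in(0,2\pi)^n$ have distinct entries, $x_j=e^{\mathrm i\theta_j}$, and let $w\in S_n$ be their relative order: $w_i<w_j\iff\theta_i<\theta_j$. Then for all $u\in\mathbb C$
\[
\prod_{i<j}\bigl(1-(x_i/x_j)^{\varepsilon_{ij}}\bigr)^u=\prod_{i<j}|x_i-x_j|^u\cdot\exp\Bigl(\frac{\mathrm iu}2\Bigl(\sum_i\rho_i\theta_i+\pi s_E(w)\Bigr)\Bigr).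
\]
\end{proposition}

\begin{proof}
For $y=(x_i/x_j)^{\varepsilon_{ij}}$ the angle $\varphi\in(0,2\pi)$ in \eqref{eq:oneminusy} is $\varepsilon_{ij}(\theta_i-\theta_j)$ if this is positive, and $2\pi$ more if it is negative. In both cases
\[
\varphi-\pi=\varepsilon_{ij}(\theta_i-\theta_j)+\pi\varepsilon_{ij}\operatorname{sgn}(\theta_j-\theta_i).
\]
By \eqref{eq:oneminusy}, $(1-y)^u=|1-y|^ue^{\mathrm iu(\varphi-\pi)/2}$, and $|1-y|=|x_i-x_j|$. Multiply over $i<j$. The second terms add up to $\pi s_E(w)$. As $-\varepsilon_{ij}=\varepsilon_{ji}$, the first terms add up to $\sum_{i<j}(\varepsilon_{ij}\theta_i+\varepsilon_{ji}\theta_j)=\sum_i\rho_i\theta_i$.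
\end{proof}

So, for $u\ne0$, the exponential factor depends on the order alone exactly when all $\rho_i$ vanish. In that case it is $e^{\mathrm i\pi us_E(w)/2}$. Averaging this expression over the orders gives $f_E$, for any tournament matrix $E$:
\begin{equation}\label{eq:F}
\frac1{n!}\sum_{w\in S_n}e^{\mathrm i\pi us_E(w)/2}=\frac1{n!}\sum_{w\in S_n}\cos\bigl(\tfrac{\pi u}2s_E(w)\bigr)=f_E\bigl(\cos\tfrac{\pi u}2\bigr).
\end{equation}
Indeed, replacing $w$ by $n+1-w$ (that is, $w_i$ by $n+1-w_i$) changes $s_E$ to $-s_E$.

\begin{proof}[Proof of Theorem~\ref{thm:transfer}(a)]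
By periodicity integrate over $\theta\in(0,2\pi)^n$ with distinct entries; this omits a null set. Since $\rho_i=0$, Proposition~\ref{prop:phase} shows that on the region of relative order $w$ the integrand is $e^{\mathrm i\pi us_E(w)/2}h\prod_{i<j}|x_i-x_j|^u$, so the left-hand side is integrable. The function $h\prod_{i<j}|x_i-x_j|^u$ is symmetric, so its integrals over the $n!$ regions are equal. Sum over $w$ and use \eqref{eq:F}.
\end{proof}

For a non-regular $E$ the linear term $\sum\rho_i\theta_i$ really obstructs. For $n=2$, $\varepsilon_{12}=1$ and $u=1$ the product is $1-x_1/x_2$. With $h=1$ the two constant terms are $1$ and $\operatorname{CT}|x_1-x_2|=\frac1{2\pi}\int_0^{2\pi}2\sin\frac\theta2\,d\theta=\frac4\pi$. With $h=x_1/x_2+x_2/x_1$ they are $-1$ and $\frac1{2\pi}\int_0^{2\pi}2\cos\theta\cdot2\sin\frac\theta2\,d\theta=-\frac8{3\pi}$. The ratios $\frac\pi4$ and $\frac{3\pi}8$ differ.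

\begin{proof}[Proof of Theorem~\ref{thm:transfer}(b)]
Let $D=\{0<\theta_1<\dots<\theta_n<2\pi\}$. Since $h$ and the weight $\prod_{i<j}|x_i-x_j|^u$ are symmetric, only the symmetrized phase matters. At the point $(\theta_{\sigma(1)},\dots,\theta_{\sigma(n)})$ with $\theta\in D$ the relative order is $\sigma$, so on $D$ this symmetrized phase is
\[
\Phi_u(\theta)=\frac1{n!}\sum_{\sigma\in S_n}\exp\Bigl(\frac{\mathrm iu}2\Bigl(\sum_i\rho_i\theta_{\sigma(i)}+\pi s_E(\sigma)\Bigr)\Bigr).
\]
The hypothesis says that $\int_Dh\,(\Phi_u-c(u))\prod_{i<j}|x_i-x_j|^u\,d\theta=0$ for all bounded measurable $h$ on $D$, extended symmetrically. Since $u$ is real, $|\Phi_u|\le1$, and we may take $h=\overline{\Phi_u-c(u)}$. The weight is positive and $\Phi_u$ is continuous on $D$, so $\Phi_u$ is constant on $D$ for each $u\in(0,\delta)$.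

For $\theta,\theta'\in D$ the function $u\mapsto\Phi_u(\theta)-\Phi_u(\theta')$ is entire and vanishes on $(0,\delta)$, hence identically. So every Taylor coefficient of $\Phi_u$ in $u$ is constant on $D$. The linear one gives no information, because $\sum_i\rho_i=0$ by skew-symmetry. The quadratic one is
\[
-\frac1{8\,n!}\sum_\sigma\Bigl(\sum_i\rho_i\theta_{\sigma(i)}+\pi s_E(\sigma)\Bigr)^2 .
\]
This is a polynomial in $\theta$ that is constant on an open set, so its homogeneous part of degree two, a multiple of $\sum_\sigma\bigl(\sum_i\rho_i\theta_{\sigma(i)}\bigr)^2$, is identically zero. A vanishing sum of squares of real linear forms has all its forms zero, so all $\rho_i=0$.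
\end{proof}

\section{The symmetric factor}\label{sec:morris}

By the argument for Theorem~\ref{thm:transfer}(a) (trivially for $n=1$), and once integrability is known, the left-hand side of \eqref{eq:main} equals $f_n(x)\,M(a,b,u/2)$, where
\[
M(a,b,\lambda):=\operatorname{CT}\Bigl[\prod_i(1-x_i)^a(1-1/x_i)^b\prod_{i<j}|x_i-x_j|^{2\lambda}\Bigr].
\]
We now show that the integrals converge and evaluate $M$ for complex $\lambda$, starting from the integer case \eqref{eq:morris}. The convergence lemma is stated with a parameter $\alpha$ that is needed only for Corollary~\ref{cor:complex}. Its proof uses the gaps between neighboring points as coordinates and integrates over them from the smallest to the largest.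

\begin{lemma}\label{lem:integrable}
Let $\alpha,\kappa$ be real with $\alpha>-1$, $\kappa>-\frac1n$ and $\alpha+1+(n-1)\kappa>0$. Then $\prod_i|1-x_i|^\alpha\prod_{i<j}|x_i-x_j|^{2\kappa}$ is integrable on the torus.
\end{lemma}

\begin{proof}
Factors with nonnegative exponents are bounded, and replacing a positive $\alpha$ or $\kappa$ by $0$ keeps the hypotheses. So let $\alpha,\kappa\le0$. Put $x_0=1$. Outside a null set the $n+1$ points $x_0,\dots,x_n$ are distinct. They cut the circle into $n+1$ arcs, the longest of which has length at least $2\pi/(n+1)$. Up to a null set, divide the torus into finitely many regions according to the cyclic order of the points and the position of the longest arc. On one region let $y_0,\dots,y_n$ be the points in counterclockwise order, beginning just after the longest arc, and let $g_k$ ($1\le k\le n$) be the length of the arc from $y_{k-1}$ to $y_k$, so $\sum g_k\le2\pi-2\pi/(n+1)$. One of the $y$'s is $x_0=1$, and modulo $2\pi$ the other angles are, up to sign, sums of consecutive $g$'s counted from it. Thus $(g_1,\dots,g_n)$ are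 coordinates with Jacobian $\pm1$. For $i<j$ and some $c>0$ depending on $n$,
\[
|y_i-y_j|=2\sin\tfrac12(g_{i+1}+\dots+g_j)\ge c\,(g_{i+1}+\dots+g_j)\ge c\max(g_{i+1},\dots,g_j).
\]

Subdivide by the order of the gaps, and let $h_1<\dots<h_n$ be the gaps in increasing order. The integrand is at most a constant times $\prod_kh_k^{-e_k}$, where $-e_k$ is the sum of the exponents ($\alpha$ or $2\kappa$) over the pairs of points whose largest gap is $h_k$. The sum $E_k=e_1+\dots+e_k$ collects the pairs all of whose gaps are among the $k$ smallest. These are the pairs lying in a common block, when the points are grouped into maximal runs joined by the $k$ smallest gaps. A block of $p$ points without $x_0$ contains $p-1$ of these gaps and contributes $-\kappa p(p-1)$ to $E_k$. When $p\ge2$ this is less than $p-1$, because $p\le n$ and $-\kappa n<1$. A block of $x_0$ and $p$ other points contains $p$ of these gaps and contributes $p\,(-\alpha-(p-1)\kappa)$. This is less than $p$ when $p\ge1$, because $-\alpha-(p-1)\kappa\le-\alpha-(n-1)\kappa<1$. Summing over blocks, $E_k<k$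 for every $k\ge1$.

Now integrate $\prod h_k^{-e_k}$ over $0<h_1<\dots<h_n<2\pi$, first over $h_1$, then $h_2$, and so on. At the $k$-th step the integrand is a constant times $h_k^{k-1-E_k}$, with exponent greater than $-1$, so the integral is finite.
\end{proof}

With $\alpha=0$ the hypotheses reduce to $\kappa>-\frac1n$. So for nonnegative integers $a,b$ the integrands of $M(a,b,u/2)$ and of \eqref{eq:main} are integrable when $\Re(1+\frac12nu)>0$.

\begin{proposition}\label{prop:M}
Let $n$ be odd and $a,b$ nonnegative integers. For $\Re\lambda>-\frac1n$,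
\[
M(a,b,\lambda)=R(\lambda):=\frac{\Gamma(1+n\lambda)}{\Gamma(1+\lambda)^n}\prod_{l=0}^{n-1}\frac{(1+l\lambda)_{a+b}}{(1+l\lambda)_a(1+l\lambda)_b}.
\]
\end{proposition}

\begin{proof}
Both sides are holomorphic and agree at the nonnegative integers by \eqref{eq:morris}; a growth bound then forces them to coincide.

\emph{Nonnegative integers.} Let $\lambda=k$ be a nonnegative integer. As $s(w)$ is a sum of $\binom n2=mn$ signs, $s(w)\equiv mn\equiv m\pmod2$, so by \eqref{eq:F} $f_n(\cos\pi k)=(-1)^{km}$. Therefore the left-hand side of \eqref{eq:main} with $u=2k$ is $(-1)^{km}M(a,b,k)$, and \eqref{eq:morris} gives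
\[
M(a,b,k)=\prod_{l=0}^{n-1}\frac{(a+b+lk)!\,((l+1)k)!}{(a+lk)!\,(b+lk)!\,k!}
=\prod_{l=0}^{n-1}\frac{((l+1)k)!}{(lk)!\,k!}\cdot\prod_{l=0}^{n-1}\frac{(1+lk)_{a+b}}{(1+lk)_a(1+lk)_b},
\]
by $(c+lk)!=(lk)!\,(1+lk)_c$. The first product telescopes to $(nk)!/k!^n$. So $M(a,b,k)=R(k)$.

\emph{Analyticity.} On a strip $\kappa_0\le\Re\lambda\le\kappa_1$ with $\kappa_0>-\frac1n$, the modulus of $\prod_{i<j}|x_i-x_j|^{2\lambda}$ is at most the sum of its values at $\lambda=\kappa_0$ and $\lambda=\kappa_1$, which is integrable. So $M(a,b,\cdot)$ is continuous by dominated convergence, and by Fubini and Morera it is holomorphic on $\Re\lambda>-\frac1n$. So is $R$: for $0\le l\le n$ we have $\Re(1+l\lambda)>0$ there, hence $\Gamma(1+n\lambda)$ has no poles and the Pochhammer symbols in the denominators no zeros, while $1/\Gamma$ is entire.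

\emph{Growth for $\Re\lambda\ge0$.} By Hadamard's inequality for the Vandermonde determinant, whose entries have modulus $1$, $\prod_{i<j}|x_i-x_j|\le n^{n/2}$. So $|M(a,b,\lambda)|\le C\,n^{n\Re\lambda}$. In $R$, the factor of the product with $l=0$ is constant. Those with $l\ge1$ are quotients of two polynomials in $\lambda$ of degree $a+b$, without poles in $\Re\lambda\ge0$, hence bounded there. Stirling's formula $\log\Gamma(1+z)=z\log z-z+\frac12\log(2\pi z)+O(1/|z|)$, uniform for $\Re z\ge0$, $|z|\ge1$, gives
\[
\log\frac{\Gamma(1+n\lambda)}{\Gamma(1+\lambda)^n}=n\lambda\log n+\frac{1-n}2\log\lambda+O(1)\qquad(\Re\lambda\ge0,\ |\lambda|\ge1),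
\]
since the terms $n\lambda\log\lambda$ and $n\lambda$ cancel. As $1-n\le0$ and $R$ is bounded on $\Re\lambda\ge0$, $|\lambda|\le1$, we get $|R(\lambda)|\le C'n^{n\Re\lambda}$ for $\Re\lambda\ge0$.

\emph{Conclusion.} The function $n^{-n\lambda}(M(a,b,\lambda)-R(\lambda))$ is bounded and holomorphic on $\Re\lambda>0$ and vanishes at $1,2,3,\dots$. A bounded holomorphic function on the right half-plane that is not identically zero has zeros $\lambda_j$ with $\sum_j\Re\lambda_j/(1+|\lambda_j|^2)<\infty$ (the Blaschke condition). Since $\sum_jj/(1+j^2)=\infty$, the function is zero, and by the identity theorem $M=R$ on $\Re\lambda>-\frac1n$.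
\end{proof}

Consequently, for odd $n$, nonnegative integers $a,b$ and $\Re(1+\frac12nu)>0$,
\begin{equation}\label{eq:reduced}
\text{left-hand side of \eqref{eq:main}}=f_n(x)\,R(u/2).
\end{equation}
What remains is a statement about the polynomial $f_n$.

\section{The zero at odd \texorpdfstring{$u$}{u}}\label{sec:zero}

In this section $E$ is a tournament matrix of odd size $n=2m+1$, not necessarily regular. Since $s_E(w)$ is a sum of $mn$ signs, $s_E(w)\equiv m\pmod2$. As $T_k$ has the parity of $k$ and $T_k(1)=1$,
\begin{equation}\label{eq:parity}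
f_E(-x)=(-1)^mf_E(x),\qquad f_E(1)=1 .
\end{equation}
We must show that $f_E$ is divisible by $x^m$. For $m\ge2$ the individual polynomials $T_{|s_E(w)|}$ are not, because $T_k$ has at most a simple zero at $0$. So cancellation between different $w$ is needed.

The point $x=0$ corresponds to $u=1$. There the phases are, up to a common constant, signs: since $\mathrm i^{\epsilon}=\mathrm i\epsilon$ for $\epsilon=\pm1$,
\begin{equation}\label{eq:sign}
e^{\mathrm i\pi s_E(w)/2}=\prod_{i<j}\mathrm i\,\varepsilon_{ij}\operatorname{sgn}(w_j-w_i)=\mathrm i^{mn}\pi_E\operatorname{sgn}(w),\qquad \pi_E:=\prod_{i<j}\varepsilon_{ij}.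
\end{equation}
Put $u=1+v$ in \eqref{eq:F}. Then $\cos\frac{\pi u}2=-\sin\frac{\pi v}2$ and
\begin{equation}\label{eq:taylor}
f_E\bigl(-\sin\tfrac{\pi v}2\bigr)=\frac{\mathrm i^{mn}\pi_E}{n!}\sum_{q\ge0}\frac{(\mathrm i\pi v/2)^q}{q!}A_q,\qquad A_q:=\sum_{w\in S_n}\operatorname{sgn}(w)\,s_E(w)^q .
\end{equation}
An antisymmetric sum kills every function of $w$ that ignores two of the coordinates. Since $s_E^q$ is a sum of functions of at most $2q$ coordinates, $A_q$ vanishes until $2q\ge n-1$. We now make this precise and compute $A_m$, the first sum that need not vanish.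

We recall Pfaffians. For a perfect matching $N$ of a finite ordered set with pairs $i_1<j_1,\dots,i_m<j_m$, let $\operatorname{sgn}(N)$ be the sign of the word $i_1j_1\cdots i_mj_m$; it does not depend on the order of the pairs. For a skew-symmetric matrix $K=(k_{ij})$ of even size $2m$,
\[
\operatorname{Pf}(K)=\sum_N\operatorname{sgn}(N)\prod_{(i<j)\in N}k_{ij},
\]
the sum being over the $(2m-1)!!$ perfect matchings; $\operatorname{Pf}$ of the empty matrix is $1$. We use $\operatorname{Pf}(K)^2=\det K$ and the expansion along the first row, $\operatorname{Pf}(K)=\sum_{j=2}^{2m}(-1)^jk_{1j}\operatorname{Pf}(K_{\hat1\hat\jmath})$, in which rows and columns $1$ and $j$ are deleted. Let $E^{(r)}$ denote $E$ without row and column $r$.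

\begin{lemma}\label{lem:moments}
$A_q=0$ for $q<m$, and $\displaystyle A_m=2^m(m!)^2\sum_{r=1}^n(-1)^{n-r}\operatorname{Pf}(E^{(r)})$.
\end{lemma}

\begin{proof}
Expand $s_E(w)^q$ as a sum over $q$-tuples of pairs $i<j$. If two indices $p\ne p'$ occur in no pair of a tuple, exchanging $w_p$ and $w_{p'}$ preserves the product of signs belonging to the tuple and reverses $\operatorname{sgn}(w)$, so the tuple contributes $0$ to $A_q$. A contributing tuple must therefore cover at least $n-1=2m$ indices. Hence $A_q=0$ for $q<m$, and for $q=m$ only tuples of $m$ disjoint pairs survive. Every matching $N$ of $\{1,\dots,n\}$ with $m$ edges comes from $m!$ tuples, so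
\[
A_m=m!\sum_N\Bigl(\prod_{(i<j)\in N}\varepsilon_{ij}\Bigr)B_N,\qquad B_N:=\sum_w\operatorname{sgn}(w)\prod_{(i<j)\in N}\operatorname{sgn}(w_j-w_i).
\]

\emph{Reduction to one matching.} Let $N$ consist of the pairs $i_l<j_l$ ($1\le l\le m$) and omit $r$. Let $\pi\in S_n$ have the one-line form $(i_1,j_1,\dots,i_m,j_m,r)$. The last letter $r$ is preceded by all $n-r$ larger letters, so $\operatorname{sgn}(\pi)=(-1)^{n-r}\operatorname{sgn}(N)$, with $N$ viewed as a perfect matching of $\{1,\dots,n\}\setminus\{r\}$. Substituting $w'=w\circ\pi$, that is $w'_{2l-1}=w_{i_l}$, $w'_{2l}=w_{j_l}$, $w'_n=w_r$, we get $B_N=(-1)^{n-r}\operatorname{sgn}(N)\,B$ with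
\[
B=\sum_w\operatorname{sgn}(w)\prod_{l=1}^m\operatorname{sgn}(w_{2l}-w_{2l-1})=2^m\sum_{w:\,w_{2l-1}<w_{2l}\,\forall l}\operatorname{sgn}(w).
\]
The second equality holds because the summand does not change when $w_{2l-1}$ and $w_{2l}$ are exchanged.

\emph{The value of $B$.} Call $\{2l-1,2l\}$, $1\le l\le m$, the blocks of positions. If for some $t\le m$ the values $2t-1$ and $2t$ do not occupy a common block, take the smallest such $t$ and exchange these two values. They are consecutive integers, so each compares in the same way with every other value, and since they do not share a block all conditions $w_{2l-1}<w_{2l}$ are preserved. The sign is reversed. The values below $2t-1$ are untouched, so applying the rule again picks the same $t$ and undoes the exchange. These terms cancel in pairs. The $w$ not moved by this involution have each pair of values $2t-1,2t$ in one block, in increasing order, and $w_n=n$. There are $m!$ of them, and permuting blocks of length two is even. So $B=2^mm!$.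

\emph{Assembly.} Grouping the matchings by the omitted index $r$,
\[
A_m=m!\,B\sum_r(-1)^{n-r}\sum_{N\text{ omits }r}\operatorname{sgn}(N)\prod_{(i<j)\in N}\varepsilon_{ij}=m!\,B\sum_r(-1)^{n-r}\operatorname{Pf}(E^{(r)}).\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:zero}
There is a polynomial $P_E$ with $f_E(x)=x^mP_E(x^2)$, $P_E(1)=1$ and
\[
P_E(0)=\frac{(-1)^m\pi_E}{n!!}\sum_{r=1}^n(-1)^{n-r}\operatorname{Pf}(E^{(r)}).
\]
\end{proposition}

\begin{proof}
Since $\mathrm i^{mn}\mathrm i^m=\mathrm i^{2m(m+1)}=1$, \eqref{eq:taylor} and Lemma~\ref{lem:moments} give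
\[
f_E\bigl(-\sin\tfrac{\pi v}2\bigr)=\frac{\pi_E\,2^mm!}{n!}\Bigl(\sum_r(-1)^{n-r}\operatorname{Pf}(E^{(r)})\Bigr)\Bigl(\frac{\pi v}2\Bigr)^m+O(v^{m+1}).
\]
As $x=-\sin\frac{\pi v}2=-\frac{\pi v}2+O(v^3)$, the polynomial $f_E(x)$ is divisible by $x^m$, and its coefficient of $x^m$ is $(-1)^m$ times the constant in front of $(\pi v/2)^m$. Here $2^mm!=(n-1)!!$ and $n!=n!!\,(n-1)!!$. By \eqref{eq:parity}, $f_E(x)/x^m$ is even and equals $1$ at $x=1$.
\end{proof}

\section{Regular tournaments}\label{sec:regular}

We now use regularity to evaluate the sum of Pfaffians: its $n$ terms turn out to be equal. The reason is that the signed Pfaffians form a vector in the kernel of $E$, and for regular $E$ this kernel is spanned by the all-ones vector.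

\begin{lemma}\label{lem:kernel}
Let $E$ be a regular tournament matrix of size $n=2m+1$. Then the integers $(-1)^{n-r}\operatorname{Pf}(E^{(r)})$ are odd and independent of $r$, and $E$ has rank $n-1$.
\end{lemma}

\begin{proof}
$\operatorname{Pf}(E^{(r)})$ is a sum of $(2m-1)!!$ terms $\pm1$, an odd number of them, so it is odd. In particular $\det E^{(r)}=\operatorname{Pf}(E^{(r)})^2\ne0$. A skew-symmetric matrix of odd size is singular, so $E$ has rank $n-1$. By regularity $(1,\dots,1)^{\mathsf t}$ spans its kernel.

It therefore suffices to show that the vector with entries $z_r=(-1)^r\operatorname{Pf}(E^{(r)})$ lies in $\ker E$. Fix $j$ and border $E$ by a row $0$ equal to $(0,\varepsilon_{j1},\dots,\varepsilon_{jn})$ and the negative transposed column. The resulting skew-symmetric matrix of size $n+1$ has row $j$ equal to $(-\varepsilon_{jj},\varepsilon_{j1},\dots,\varepsilon_{jn})$. Since $\varepsilon_{jj}=0$, this is its row $0$, so its determinant, and hence its Pfaffian, is zero. Index $r$ is in position $r+1$, so expansion along row $0$ gives $0=\sum_r(-1)^{r+1}\varepsilon_{jr}\operatorname{Pf}(E^{(r)})=-(Ez)_j$.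
\end{proof}

For regular $E$ put $c_E:=(-1)^m\pi_E(-1)^{n-r}\operatorname{Pf}(E^{(r)})$ for any $r$; by Lemma~\ref{lem:kernel} this is an odd integer that does not depend on $r$. By Proposition~\ref{prop:zero} and $n!!=n\,(n-2)!!$,
\begin{equation}\label{eq:PE0}
P_E(0)=\frac{n\,c_E}{n!!}=\frac{c_E}{(n-2)!!}.
\end{equation}

\begin{lemma}\label{lem:ctau}
$c_\tau=1$ for every odd $n$.
\end{lemma}

\begin{proof}
There are $\binom{m+1}2+\binom m2=m^2$ pairs $i<j$ with $i+j$ even, and these are the pairs with $\tau_{ij}=-1$. So $\pi_\tau=(-1)^{m^2}=(-1)^m$, and $c_\tau=\operatorname{Pf}(\tau^{(n)})$, taking $r=n$.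

For $i<j$ we have $\tau_{ij}=-(-1)^i(-1)^j$. Each perfect matching of $\{1,\dots,2m\}$ uses every index once, so
\[
\operatorname{Pf}(\tau^{(n)})=(-1)^m\prod_{i=1}^{2m}(-1)^i\cdot p_m=(-1)^{m+m(2m+1)}p_m=p_m,
\]
where $p_m$ is the Pfaffian of the skew-symmetric matrix of size $2m$ with all entries above the diagonal equal to $1$. Expansion along the first row gives $p_m=\sum_{j=2}^{2m}(-1)^jp_{m-1}=p_{m-1}$ for $m\ge1$, and $p_0=1$. Hence $c_\tau=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $P_n:=P_\tau$. Proposition~\ref{prop:zero}, \eqref{eq:PE0} and Lemma~\ref{lem:ctau} give $f_n(x)=x^mP_n(x^2)$ with $P_n(1)=1$ and $P_n(0)=1/(n-2)!!$. The polynomial $P_n$ depends only on $n$. With this, \eqref{eq:reduced} is identity \eqref{eq:main}. The identity determines $P_n$, because for $a=b=0$ and real $u>0$ the factor $R(u/2)$ is positive, while $\cos\frac{\pi u}2$ takes infinitely many values.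
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}(c)]
The factorization, $P_E(1)=1$ and the formula for $P_E(0)$ with $c_E$ odd are already proved. As $c_E\ne0$ and $\cos\frac{\pi u}2$ has simple zeros at the odd integers, the order of vanishing there is exactly $m$, and $|c_E|\ge1$. By Lemma~\ref{lem:ctau} this bound is attained by $\tau$.

\emph{Eigenvalues.} The real skew-symmetric matrix $E$ is diagonalizable over $\mathbb C$, and by Lemma~\ref{lem:kernel} the eigenvalue $0$ is simple. The sum of the principal minors of size $n-1$ is the elementary symmetric function of degree $n-1$ of the eigenvalues, so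
\[
c_E^2=\det E^{(r)}=\frac1n\sum_{r'}\det E^{(r')}=\frac1n\prod_{\eta\ne0}\eta .
\]
The nonzero eigenvalues are $\pm\mathrm i\mu_1,\dots,\pm\mathrm i\mu_m$ with $\mu_l>0$. The trace of $EE^{\mathsf t}=-E^2$ gives $2\sum_l\mu_l^2=n(n-1)=2mn$. By the inequality of arithmetic and geometric means
\[
n\,c_E^2=\prod_l\mu_l^2\le n^m,
\]
which is the upper bound. Equality holds if and only if all $\mu_l^2=n$. That means that the symmetric matrix $EE^{\mathsf t}$, which kills $(1,\dots,1)^{\mathsf t}$, is $n$ times the orthogonal projection onto the orthogonal complement of this vector, and this projection is $I-\frac1nJ$.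

\emph{The derivative at $1$.} From $T_k'(\cos\varphi)=k\sin k\varphi/\sin\varphi$ we get $T_k'(1)=k^2$, so $f_E'(1)=\mathbb E\,s_E(w)^2$ for uniformly random $w\in S_n$. Note that $\varepsilon_{ij}\operatorname{sgn}(w_j-w_i)$ is symmetric in $i,j$. Expand the square over ordered pairs of edges.
\begin{itemize}
\item Equal edges contribute $\binom n2$ in total.
\item Disjoint edges contribute $0$: exchanging the two values of $w$ on one of them changes the sign of the product.
\item Edges $\{v,j\}$, $\{v,k\}$ with $j\ne k$ contribute $\varepsilon_{vj}\varepsilon_{vk}\,\mathbb E[\operatorname{sgn}(w_j-w_v)\operatorname{sgn}(w_k-w_v)]$. The product of signs is $-1$ if $w_v$ is the middle one of the three values (probability $\frac13$) and $+1$ otherwise, so the expectation is $\frac23-\frac13=\frac13$.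
\end{itemize}
By regularity $\sum_{j\ne k}\varepsilon_{vj}\varepsilon_{vk}=\bigl(\sum_j\varepsilon_{vj}\bigr)^2-\sum_j\varepsilon_{vj}^2=-(n-1)$ for each $v$. Thus
\[
f_E'(1)=\frac{n(n-1)}2-\frac{n(n-1)}3=\frac{n(n-1)}6=\frac{m(2m+1)}3 .
\]
On the other hand $f_E'(1)=mP_E(1)+2P_E'(1)=m+2P_E'(1)$, so $P_E'(1)=\frac{m(m-1)}3$.
\end{proof}

\section{Degree and leading coefficient}\label{sec:degree}

Since $T_k$ has degree $k$ and positive leading coefficient, the degree of $f_n$ is the largest value of $|s(w)|$. So we ask how well the tournament $\tau$ can be aligned with a linear order. This is easier to see after relabeling. If $\varepsilon'_{ij}=\varepsilon_{\pi(i)\pi(j)}$ for a permutation $\pi$, then $s_{E'}(w)=s_E(w\circ\pi^{-1})$, so $f_E$ depends only on the isomorphism class of the tournament.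

\begin{lemma}\label{lem:circular}
For $m\ge1$ the tournament $\tau$ is isomorphic to the circular tournament $C_m$ on $\mathbb Z_n$, $n=2m+1$, with edges $i\to i+1,\dots,i+m$.
\end{lemma}

\begin{proof}
For $i<j$ we have $\tau_{ij}=1$ iff $j-i$ is odd. For $i>j$ we have $\tau_{ij}=1$ iff $i-j$ is even, that is, iff $n-(i-j)$ is odd. So $i\to j$ iff $j-i$ is congruent modulo $n$ to an element of $\{1,3,\dots,n-2\}$. Multiplication by $m$ is a bijection of $\mathbb Z_n$, since $2m\equiv-1$. Writing an element of this set as $d=n-e$ with $e\in\{2,4,\dots,2m\}$, we find $md\equiv-me=-2m\cdot\frac e2\equiv\frac e2$. So $i\mapsto mi$ carries $\{1,3,\dots,n-2\}$ onto $\{1,\dots,m\}$.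
\end{proof}

Identify a permutation $w$ of the vertices of $C_m$ with the linear order in which vertex $i$ has rank $w_i$. Call an edge $i\to j$ \emph{backward} if $j$ precedes $i$, that is $w_i>w_j$, and \emph{forward} otherwise. If $b(w)$ is the number of backward edges among the $mn$ edges, then, in this labeling, $s(w)=mn-2b(w)$.

\begin{proposition}\label{prop:backward}
Let $m\ge1$. Every linear order of the vertices of $C_m$ has at least $\frac{m(m+1)}2$ backward edges. Equality holds exactly for the $n$ rotations of the order $0,1,\dots,2m$.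
\end{proposition}

\begin{proof}
In a rotation of $0,1,\dots,2m$, an edge $i\to i+d$ with $1\le d\le m$ is backward exactly when $i$ is in one of the last $d$ positions. So a rotation has $1+2+\dots+m$ backward edges.

We prove the rest by induction on $m$. For $m=1$, $C_1$ is a directed triangle; its three rotations have one backward edge and the three reversed orders have two. Let $m\ge2$. By rotational symmetry assume that $0$ is first in the order. The edges into $0$ come from $m+1,\dots,2m$, and all $m$ of them are backward.

Delete the vertices $0$ and $m$. The out-neighbors of a vertex are the next $m$ vertices on the cycle. For $v\in\{1,\dots,m-1\}$ they include $m$ but not $0$, since $v+m\le2m-1$. For $v\in\{m+1,\dots,2m\}$ they include $0\equiv2m+1$ but not $m\equiv3m+1$, since $v+m\le3m$. Thus each remaining vertex loses exactly one out-neighbor and keeps the next $m-1$ vertices in the inherited cyclic order of the $2m-1$ remaining vertices. The remainder is $C_{m-1}$, and by induction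
\[
b\ge m+\frac{(m-1)m}2=\frac{m(m+1)}2 .
\]

Equality requires two things. First, the restricted order must be a rotation of $1,\dots,m-1,m+1,\dots,2m$. Second, all edges at $m$ must be forward: $1,\dots,m-1$ precede $m$, which precedes $m+1,\dots,2m$. Then all of $1,\dots,m-1$ precede all of $m+1,\dots,2m$, and both sets are nonempty. In a rotation that does not start at $1$, either some element of the second set precedes $1$, if it starts in that set, or $m+1$ precedes $1$, if it starts in $\{2,\dots,m-1\}$. So the rotation is trivial and the order is $0,1,\dots,2m$. The $n$ choices of the first vertex give the $n$ rotations.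
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:degree}]
The polynomials $T_k$ have integer coefficients, so $f_n$, and with it $P_n$, has rational coefficients. For $n=1$ the only term is $T_0=1$, so $P_1=1$, in agreement with the formulas. Let $m\ge1$. By Proposition~\ref{prop:backward} the maximum of $s$ is $mn-m(m+1)=m^2$, attained by exactly $n$ permutations. Since $w\mapsto n+1-w$ changes the sign of $s$, the value $-m^2$ is the minimum and is also attained by exactly $n$. The leading coefficient of $T_k$ is $2^{k-1}$ for $k\ge1$, so $f_n$ has degree $m^2$ and leading coefficient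
\[
\frac{2n\cdot2^{m^2-1}}{n!}=\frac{2^{m^2}}{(2m)!}.
\]
As $f_n(x)=x^mP_n(x^2)$, $P_n$ has the same leading coefficient and degree $\frac{m^2-m}2=\binom m2$.

For $n=3$ the degree is $0$ and $P_3(1)=1$. For $n=5$ the degree is $1$, and $P_5(0)=\frac13$, $P_5(1)=1$ give $P_5(x)=\frac{1+2x}3$. For $n=7$ the degree is $3$, the leading coefficient is $\frac{2^9}{6!}=\frac{32}{45}$, $P_7(0)=\frac1{15}$, $P_7(1)=1$, and $P_7'(1)=2$ by Theorem~\ref{thm:transfer}(c). Writing $P_7(x)=\frac1{45}(3+\alpha x+\beta x^2+32x^3)$, the last two conditions read $\alpha+\beta=10$ and $\alpha+2\beta=-6$. Hence $\beta=-16$ and $\alpha=26$.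
\end{proof}

\begin{remark}
For $n=5$, with $T_2=2x^2-1$ and $T_4=8x^4-8x^2+1$,
\[
f_5(x)=\frac{x^2(1+2x^2)}3=\frac1{120}\bigl(50\,T_0+60\,T_2(x)+10\,T_4(x)\bigr).
\]
So among the $120$ permutations, $50$ have $s=0$, $60$ have $s=\pm2$ and $10$ have $s=\pm4$, the latter being, after the relabeling of Lemma~\ref{lem:circular}, the five rotations and their reversals. The vanishing of the constant term, $50-60+10=0$, is the cancellation between even and odd permutations: by \eqref{eq:sign}, $\mathrm i^{s(w)}=-\operatorname{sgn}(w)$, so $s=\pm2$ exactly for the $60$ even ones.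
\end{remark}

\section{Complex \texorpdfstring{$a$}{a} and \texorpdfstring{$b$}{b}}\label{sec:complex}

\begin{proof}[Proof of Corollary~\ref{cor:complex}]
For $y=e^{\mathrm i\theta}$ with $\theta=\pi+2\pi\phi$, $|\phi|<\frac12$, we have $1-y=1+e^{2\pi\mathrm i\phi}=2\cos(\pi\phi)e^{\pi\mathrm i\phi}$, and $1-1/y$ is its complex conjugate. So on principal branches
\[
(1-y)^a(1-1/y)^b=|1+e^{2\pi\mathrm i\phi}|^{a+b}e^{\pi\mathrm i\phi(a-b)} .
\]
Let $h$ be the product of these functions over $y=x_1,\dots,x_n$. It is symmetric and bounded in modulus by a constant times $\prod_i|1-x_i|^{\Re(a+b)}$. By Lemma~\ref{lem:integrable} with $\alpha=\Re(a+b)$ and $\kappa=\Re(u/2)$, $h\prod_{i<j}|x_i-x_j|^{\Re u}$ is integrable in the stated range. By Theorem~\ref{thm:transfer}(a) the left-hand side is $x^mP_n(x^2)\operatorname{CT}\bigl[h\prod_{i<j}|x_i-x_j|^u\bigr]$; for $n=1$ there is nothing to transfer. The remaining constant term is the Morris integral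
\[
\int_{[-\frac12,\frac12]^n}\prod_{i=1}^n|1+e^{2\pi\mathrm i\phi_i}|^{a+b}e^{\pi\mathrm i\phi_i(a-b)}\prod_{i<j}|e^{2\pi\mathrm i\phi_i}-e^{2\pi\mathrm i\phi_j}|^{u}\,d\phi_1\cdots d\phi_n ,
\]
whose value in the stated range is the product of gamma functions in the corollary; see \cite{FW}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CLWZ} Tom Chappell, Alain Lascoux, S. Ole Warnaar and Wadim Zudilin, \emph{Logarithmic and complex constant term identities}, arXiv:1112.3130 (2011).
\bibitem{FW} P. J. Forrester and S. O. Warnaar, \emph{The importance of the Selberg integral}, Bull. Amer. Math. Soc. 45 (2008), 489--534.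
\end{thebibliography}

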